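# Exactness from a dimension count: two tensor subcategories of a finite tensor category

Throughout, $k$ is an algebraically closed field of characteristic $p\ge 0$.

## 1. Two normal subgroups of a finite group

Let $G$ be a finite group with normal subgroups $N_1,N_2$. All modules are finite dimensional over $k$. A $k[G/N_1]$-module can be viewed as a $G$-module on which $N_1$ acts trivially, and similarly for $N_2$. Take a projective $k[G/N_1]$-module $P$, a projective $k[G/N_2]$-module $Q$, and a $G$-module $M$. When is $P\otimes M\otimes Q$ projective?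

**Proposition 1.** Let $L=G/(N_1\cap N_2)$, and suppose that $N_1\cap N_2$ acts trivially on $M$. Then $P\otimes M\otimes Q$ is a projective $kL$-module. Moreover
$$|G/N_1|\cdot|G/N_2|=|G/N_1N_2|\cdot|G/(N_1\cap N_2)|. \tag{1}$$

*Proof.* Since $P$ and $Q$ are summands of free modules, we may take $P=k[G/N_1]$ and $Q=k[G/N_2]$. Swapping tensor factors, $P\otimes M\otimes Q\cong (P\otimes Q)\otimes M$. Now $P\otimes Q$ is the permutation module on the set $G/N_1\times G/N_2$, and the stabilizer of a point $(aN_1,bN_2)$ is $N_1\cap N_2$ by normality. So $L$ acts freely on this set, and $P\otimes Q\cong kL^{\oplus r}$ with $r=|G/N_1||G/N_2|/|L|$. Finally $kL\otimes M\cong kL\otimes M_0$, where $M_0$ is the space $M$ with trivial action: the map $g\otimes m\mapsto g\otimes g^{-1}m$ is bijective, and it is equivariant because $hg\otimes hm\mapsto hg\otimes g^{-1}m$. So $kL\otimes M$ is free. For (1), use $|N_1N_2|\,|N_1\cap N_2|=|N_1||N_2|$; this also gives $r=|G/N_1N_2|$. $\square$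

In particular, suppose that $N_1N_2=G$ and $|G|=|G/N_1||G/N_2|$. By (1), $N_1\cap N_2=1$, so $P\otimes M\otimes Q$ is a projective $kG$-module for every $M$.

The proof used three things:

* the regular modules, which satisfy $X\otimes k[G/N_1]\cong k[G/N_1]^{\oplus\dim X}$ for every $G/N_1$-module $X$;
* commutativity of $\otimes$, which moved $M$ out of the middle;
* a free action on a set, which made $P\otimes Q$ projective.

Now replace $\mathrm{Rep}(G)$ by an arbitrary finite tensor category. The tensor product need not be commutative, so $M$ stays between $P$ and $Q$. There is no set to act on. Dimensions need not be integers, so there may be no regular object. What remains?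

## 2. Finite tensor categories, exact module categories, and the general problem

**Definition (finite tensor category).** A finite tensor category is a finite $k$-linear abelian rigid monoidal category with bilinear (hence biexact) tensor product and $\mathrm{End}(\mathbf 1)=k$. Then $\mathbf 1$ is simple. *Finite* means finite-dimensional $\mathrm{Hom}$ spaces, objects of finite length, finitely many simples up to isomorphism, and a projective cover $P(X)$ for each simple $X$. We suppress associativity constraints.

The example to keep in mind is $\mathrm{Rep}(G)$, the category of finite-dimensional representations of a finite group.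

**Definition (tensor subcategory).** A tensor subcategory is a full subcategory, closed under isomorphism, that contains $\mathbf 1$ and is closed under finite direct sums, subquotients, tensor products and duals.

For example, $\mathrm{Rep}(G/N_1)$ and $\mathrm{Rep}(G/N_2)$ are tensor subcategories of $\mathrm{Rep}(G)$. Their intersection consists of the representations on which both $N_1$ and $N_2$ act trivially, so it is $\mathrm{Rep}(G/N_1N_2)$.

We write $\mathcal A\cap\mathcal C=\mathrm{Vec}$ if every object of $\mathcal A\cap\mathcal C$ is a finite direct sum of copies of $\mathbf 1$. In the group example this means $N_1N_2=G$, since the regular representation of a nontrivial group is not a sum of trivial ones.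

We use the following textbook facts; see Etingof–Gelaki–Nikshych–Ostrik, *Tensor Categories*, and Etingof–Ostrik, *Finite tensor categories*. Here $X^*$ is the dual with evaluation $X^*\otimes X\to\mathbf 1$ and coevaluation $\mathbf 1\to X\otimes X^*$, and ${}^*X$ is the other dual, so that $({}^*X)^*\cong X$.

* **(F1)** Naturally in all variables, $\mathrm{Hom}(X^*\otimes U,V)=\mathrm{Hom}(U,X\otimes V)$ and $\mathrm{Hom}(U\otimes W,V)=\mathrm{Hom}(U,V\otimes W^*)$. Hence
$$\mathrm{Hom}(U,X\otimes V\otimes Y)=\mathrm{Hom}(X^*\otimes U\otimes{}^*Y,V),\qquad \mathrm{Hom}(X\otimes U\otimes Y,V)=\mathrm{Hom}(U,{}^*X\otimes V\otimes Y^*).$$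
 In particular $X\otimes-\otimes Y$ has an exact right adjoint ${}^*X\otimes-\otimes Y^*$.
* **(F2)** If $P$ is projective, so are $P\otimes X$ and $X\otimes P$ (by (F1), $\mathrm{Hom}(P\otimes X,-)=\mathrm{Hom}(P,-\otimes X^*)$ is exact, and similarly on the other side). Projective objects and injective objects coincide. Duals of projectives are projective.
* **(F3)** $\mathrm{FPdim}$ is the unique ring homomorphism from the Grothendieck ring to $\mathbb R$ that is positive on simples. By uniqueness, the dimension of a tensor subcategory is the restriction of the ambient one, and $\mathrm{FPdim}(X^*)=\mathrm{FPdim}(X)=\mathrm{FPdim}({}^*X)$. Nonzero objects have positive dimension.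

In $\mathrm{Rep}(G)$, $\mathrm{FPdim}=\dim$. In general $\mathrm{FPdim}$ need not be an integer: a simple $X$ with $X\otimes X\cong\mathbf 1\oplus X$ has $\mathrm{FPdim}(X)=\frac{1+\sqrt5}2$.

**Definition (dimension of the category).** $\mathrm{FPdim}(\mathcal D)=\sum_X\mathrm{FPdim}(X)\,\mathrm{FPdim}(P(X))$, where the sum is over isomorphism classes of simples.

For $\mathrm{Rep}(G)$ this is $\sum_X\dim X\dim P(X)=\dim kG=|G|$.

**Definition (exactness).** A module category $\mathcal M$ over a finite tensor category $\mathcal E$ is exact if $P\otimes M$ is projective in $\mathcal M$ for every projective $P\in\mathcal E$ and every $M\in\mathcal M$.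

By (F2), a finite tensor category is exact over itself. At the other extreme, $\mathcal B$ is exact over $\mathrm{Vec}$ exactly when every object of $\mathcal B$ is projective, that is, when $\mathcal B$ is semisimple.

Now let $\mathcal A,\mathcal C\subset\mathcal B$ be tensor subcategories, all three being finite tensor categories, and put $\mathcal D=\mathcal A\boxtimes\mathcal C^{\mathrm{op}}$, where $\mathcal C^{\mathrm{op}}$ is $\mathcal C$ with reversed tensor product. Recall that the Deligne product $\mathcal A\boxtimes\mathcal C$ satisfies $\mathrm{Hom}(X\boxtimes Y,X'\boxtimes Y')=\mathrm{Hom}(X,X')\otimes\mathrm{Hom}(Y,Y')$, that its projectives are the finite direct sums of objects $P\boxtimes Q$ with $P,Q$ indecomposable projective, and that a biexact bifunctor on $\mathcal A\times\mathcal C$ induces an exact functor on $\mathcal A\boxtimes\mathcal C$. For instance $\mathrm{Rep}(G)\boxtimes\mathrm{Rep}(H)=\mathrm{Rep}(G\times H)$. The category $\mathcal D$ acts on $\mathcal B$ by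
$$(X\boxtimes Y)\otimes Z=X\otimes Z\otimes Y,$$
and the action is exact in each variable. Exactness of $\mathcal B$ over $\mathcal D$ thus says that $P\otimes M\otimes Q$ is projective in $\mathcal B$ for all projective $P\in\mathcal A$, $Q\in\mathcal C$ and all $M\in\mathcal B$.

Tathagata Basak and Shlomo Gelaki, "Exact factorizations and extensions of finite tensor categories" (arXiv:2202.07701, 2022), ask: *if $\mathcal A\cap\mathcal C=\mathrm{Vec}$ and $\mathrm{FPdim}(\mathcal B)=\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)$, is $\mathcal B$ exact over $\mathcal A\boxtimes\mathcal C^{\mathrm{op}}$?* We shall prove that the answer is yes, in every characteristic.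

If $\mathcal B$ is semisimple, there is nothing to prove, as every object is projective. Section 1 settles $\mathcal B=\mathrm{Rep}(G)$, $\mathcal A=\mathrm{Rep}(G/N_1)$, $\mathcal C=\mathrm{Rep}(G/N_2)$. If $\mathcal A=\mathrm{Vec}$, the hypothesis reads $\mathrm{FPdim}(\mathcal C)=\mathrm{FPdim}(\mathcal B)$. Lemma 3 below then gives $\mathcal C=\mathcal B$, and (F2) finishes. The difficulty starts when neither subcategory is everything.

## 3. Weights, and a counting function that is only subadditive

Let $X_i$ be the simples of $\mathcal A$, with projective covers $P_i$ in $\mathcal A$, and let $Y_j$ be the simples of $\mathcal C$, with projective covers $Q_j$ in $\mathcal C$. Put $w_i=\mathrm{FPdim}(X_i)>0$ and $v_j=\mathrm{FPdim}(Y_j)>0$. For $X\in\mathcal A$ and $Y\in\mathcal C$, (F2) lets us write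
$$X\otimes P_i\cong\bigoplus_a P_a^{\oplus n^a_{X,i}},\qquad Q_j\otimes Y\cong\bigoplus_b Q_b^{\oplus m^b_{j,Y}} .$$

The next lemma replaces the regular module. It says that the *formal* combination $\sum_i w_iP_i$ is multiplied by $\mathrm{FPdim}(X)$ when tensored with $X$.

**Lemma 2.** For all $X\in\mathcal A$, $Y\in\mathcal C$ and all $a,b$,
$$\sum_i w_i\,n^a_{X,i}=\mathrm{FPdim}(X)\,w_a,\qquad \sum_j v_j\,m^b_{j,Y}=\mathrm{FPdim}(Y)\,v_b. \tag{2}$$

*Proof.* The multiplicity of $P_a$ in a projective is the dimension of $\mathrm{Hom}$ to $X_a$. So $n^a_{X,i}=\dim\mathrm{Hom}(X\otimes P_i,X_a)=\dim\mathrm{Hom}(P_i,{}^*X\otimes X_a)=[{}^*X\otimes X_a:X_i]$. Summing with weights $w_i$ gives $\mathrm{FPdim}({}^*X\otimes X_a)=\mathrm{FPdim}(X)w_a$. Likewise $m^b_{j,Y}=\dim\mathrm{Hom}(Q_j\otimes Y,Y_b)=\dim\mathrm{Hom}(Q_j,Y_b\otimes Y^*)=[Y_b\otimes Y^*:Y_j]$, and summing with weights $v_j$ gives $\mathrm{FPdim}(Y_b\otimes Y^*)=\mathrm{FPdim}(Y)v_b$. $\square$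

We also need to compare a category with a smaller one inside it.

**Lemma 3.** Let $\mathcal E$ be a finite tensor category and $\mathcal S\subset\mathcal E$ a full subcategory closed under isomorphism, finite direct sums and subquotients.

1. Every $V\in\mathcal E$ has a largest quotient in $\mathcal S$ and a largest subobject $V_{\mathcal S}$ in $\mathcal S$.
2. If $V\in\mathcal S$ is simple, the largest quotient $Z_V$ of $P_{\mathcal E}(V)$ lying in $\mathcal S$ is the projective cover of $V$ in $\mathcal S$. So $\mathcal S$ is a finite abelian category.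
3. If $I$ is the injective hull in $\mathcal E$ of a simple object $V$, then $I_{\mathcal S}$ is the injective hull of $V$ in $\mathcal S$ if $V\in\mathcal S$, and $I_{\mathcal S}=0$ if $V\notin\mathcal S$.
4. Put $\mathrm{FPdim}(\mathcal S)=\sum_{V\in\mathrm{Irr}\,\mathcal S}\mathrm{FPdim}(V)\,\mathrm{FPdim}(Z_V)$. Then $\mathrm{FPdim}(\mathcal S)\le\mathrm{FPdim}(\mathcal E)$, with equality iff $\mathcal S=\mathcal E$.

*Proof.* Kernels and cokernels of maps in $\mathcal S$ lie in $\mathcal S$, so $\mathcal S$ is abelian with exact inclusion.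

1. If $V/K_1,V/K_2\in\mathcal S$, then $V/(K_1\cap K_2)\subset V/K_1\oplus V/K_2$ lies in $\mathcal S$; by finite length there is a smallest $K$ with $V/K\in\mathcal S$. If $V_1,V_2\subset V$ lie in $\mathcal S$, so does $V_1+V_2$, a quotient of $V_1\oplus V_2$.

2. Any map from $P_{\mathcal E}(V)$ to $N\in\mathcal S$ has image in $\mathcal S$, so it factors through $Z_V$. Thus $\mathrm{Hom}(Z_V,N)=\mathrm{Hom}(P_{\mathcal E}(V),N)$ is exact in $N\in\mathcal S$, and $Z_V$ is projective in $\mathcal S$. As $V$ is itself a quotient of $P_{\mathcal E}(V)$ in $\mathcal S$, $Z_V$ surjects onto $V$. Being a quotient of $P_{\mathcal E}(V)$, it has $V$ as its only simple quotient, with multiplicity one, so it is the projective cover.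

3. Any map from $N\in\mathcal S$ to $I$ has image in $I_{\mathcal S}$, so $\mathrm{Hom}(N,I_{\mathcal S})=\mathrm{Hom}(N,I)$ is exact in $N$, and $I_{\mathcal S}$ is injective in $\mathcal S$. Every nonzero subobject of $I$ contains its simple socle $V$. If $V\notin\mathcal S$, this forces $I_{\mathcal S}=0$. If $V\in\mathcal S$, then $I_{\mathcal S}$ has simple socle $V$, so it is the injective hull.

4. We have
$$\mathrm{FPdim}(\mathcal E)-\mathrm{FPdim}(\mathcal S)=\sum_{V\in\mathrm{Irr}\,\mathcal S}\mathrm{FPdim}(V)\big(\mathrm{FPdim}(P_{\mathcal E}(V))-\mathrm{FPdim}(Z_V)\big)+\sum_{W\in\mathrm{Irr}\,\mathcal E,\ W\notin\mathcal S}\mathrm{FPdim}(W)\,\mathrm{FPdim}(P_{\mathcal E}(W)).$$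
All terms are nonnegative. If the total is $0$, every simple lies in $\mathcal S$ and $P_{\mathcal E}(V)=Z_V\in\mathcal S$ for all $V$. Every object is a quotient of a projective, so $\mathcal S=\mathcal E$. The converse is clear. $\square$

When $\mathcal S$ is a tensor subcategory, it is a finite tensor category by part 2, and $\mathrm{FPdim}(\mathcal S)$ is its usual dimension. This applies to $\mathcal K:=\mathcal A\cap\mathcal C$.

For $N\in\mathcal B$ define
$$h(N)=\sum_{i,j}w_iv_j\dim\mathrm{Hom}(P_i\otimes Q_j,N).$$

**Lemma 4.**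

1. If $0\to N'\to N\to N''\to0$ is exact, then $h(N')\le h(N)\le h(N')+h(N'')$.
2. $h(X\otimes N\otimes Y)=\mathrm{FPdim}(X)\,\mathrm{FPdim}(Y)\,h(N)$ for $X\in\mathcal A$, $Y\in\mathcal C$.
3. $h(\mathbf 1)=\mathrm{FPdim}(\mathcal K)$.

*Proof.* Part 1 is left exactness of $\mathrm{Hom}$. For part 2, (F1) gives
$$\mathrm{Hom}(P_i\otimes Q_j,X\otimes N\otimes Y)=\mathrm{Hom}(X^*\otimes P_i\otimes Q_j\otimes{}^*Y,N),$$
whose dimension is $\sum_{a,b}n^a_{X^*,i}\,m^b_{j,{}^*Y}\dim\mathrm{Hom}(P_a\otimes Q_b,N)$. Multiply by $w_iv_j$, sum, and use (2) together with $\mathrm{FPdim}(X^*)=\mathrm{FPdim}(X)$ and $\mathrm{FPdim}({}^*Y)=\mathrm{FPdim}(Y)$.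

For part 3, $\mathrm{Hom}(P_i\otimes Q_j,\mathbf 1)=\mathrm{Hom}(P_i,Q_j^*)$. The image of a map $P_i\to Q_j^*$ is a quotient of an object of $\mathcal A$ and a subobject of an object of $\mathcal C$, so it lies in $\mathcal K$. Therefore
$$\dim\mathrm{Hom}(P_i,Q_j^*)=\dim\mathrm{Hom}(P_i,(Q_j^*)_{\mathcal K})=[(Q_j^*)_{\mathcal K}:X_i].$$
Summing with weights $w_i$ gives $h(\mathbf 1)=\sum_jv_j\,\mathrm{FPdim}((Q_j^*)_{\mathcal K})$. Since $*$ is a contravariant equivalence of $\mathcal C$, it turns the projective cover $Q_j\to Y_j$ into the injective hull $Y_j^*\to Q_j^*$ in $\mathcal C$. Apply Lemma 3(3) with $\mathcal E=\mathcal C$, $\mathcal S=\mathcal K$. If $Y_j\notin\mathcal K$, then $Y_j^*\notin\mathcal K$ and $(Q_j^*)_{\mathcal K}=0$. If $Y_j\in\mathcal K$, then $(Q_j^*)_{\mathcal K}$ is the injective hull of $Y_j^*$ in $\mathcal K$. By the same duality argument in $\mathcal K$, this is $P_{\mathcal K}(Y_j)^*$, which has the same dimension as $P_{\mathcal K}(Y_j)$. Hence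
$$h(\mathbf 1)=\sum_{Y\in\mathrm{Irr}\,\mathcal K}\mathrm{FPdim}(Y)\,\mathrm{FPdim}(P_{\mathcal K}(Y))=\mathrm{FPdim}(\mathcal K).\qquad\square$$

**A direct attempt.** Assume $\mathcal K=\mathrm{Vec}$ and $\mathrm{FPdim}(\mathcal B)=\mathrm{FPdim}(\mathcal A)\mathrm{FPdim}(\mathcal C)$, and try to show that $P_i\otimes Q_j$ is projective in $\mathcal B$ (the case $M=\mathbf 1$). Its projective cover in $\mathcal B$ contains $P_{\mathcal B}(V)$ with multiplicity $\dim\mathrm{Hom}(P_i\otimes Q_j,V)$. So
$$\mathrm{FPdim}(P_i)\,\mathrm{FPdim}(Q_j)\le\sum_V\dim\mathrm{Hom}(P_i\otimes Q_j,V)\,\mathrm{FPdim}(P_{\mathcal B}(V)),$$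
with equality iff $P_i\otimes Q_j$ is projective. Multiplying by $w_iv_j$ and summing,
$$\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)\le\sum_{V\in\mathrm{Irr}\,\mathcal B}h(V)\,\mathrm{FPdim}(P_{\mathcal B}(V)). \tag{3}$$
By hypothesis the left side is $\sum_V\mathrm{FPdim}(V)\,\mathrm{FPdim}(P_{\mathcal B}(V))$. So if we knew that $h(V)\le\mathrm{FPdim}(V)$ for every simple $V$, there would be equality everywhere and all $P_i\otimes Q_j$ would be projective.

By Lemma 4, $h(X\otimes Y)=\mathrm{FPdim}(X)\,\mathrm{FPdim}(Y)=\mathrm{FPdim}(X\otimes Y)$, which looks promising. But to pass to the simple constituents $V$ of $X\otimes Y$ we have only subadditivity, $\mathrm{FPdim}(X\otimes Y)=h(X\otimes Y)\le\sum h(V)$ over the composition factors, and this goes the wrong way. Additivity of $h$ would help, but additivity of $h$ is the same as projectivity of all $P_i\otimes Q_j$, which is what we want to prove. Also, a simple of $\mathcal B$ might not occur in any $X\otimes Y$ at all. And even success would cover only $M=\mathbf 1$.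

The group case shows what to change. There $\bigoplus_iP_i^{\oplus w_i}=k[G/N_1]$ and $\bigoplus_jQ_j^{\oplus v_j}=k[G/N_2]$, so by Section 1
$$h(N)=\dim\mathrm{Hom}_G\big(k[G/N_1]\otimes k[G/N_2],N\big)=|G/N_1N_2|\cdot\dim N^{N_1\cap N_2}.$$
This is additive on $\mathrm{Rep}(G/(N_1\cap N_2))$, and in general not on $\mathrm{Rep}(G)$. So one should first work in the part of $\mathcal B$ reached from $\mathcal A$ and $\mathcal C$, prove projectivity there with no hypothesis on dimensions, and count afterwards.

## 4. The subcategory generated by the products $X\otimes Y$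

Let $\mathcal B'\subset\mathcal B$ be the full subcategory of subquotients of objects $X\otimes Y$ with $X\in\mathcal A$, $Y\in\mathcal C$.

For $\mathcal B=\mathrm{Rep}(G)$, $\mathcal A=\mathrm{Rep}(G/N_1)$, $\mathcal C=\mathrm{Rep}(G/N_2)$ we get $\mathcal B'=\mathrm{Rep}(G/(N_1\cap N_2))$. Indeed $N_1\cap N_2$ acts trivially on every $X\otimes Y$. Conversely, every $L$-module is a quotient of some $kL^{\oplus m}\subset k[G/N_1]^{\oplus m}\otimes k[G/N_2]$.

**Elementary properties of $\mathcal B'$.** It contains $\mathbf 1$ and is closed under subquotients. It is closed under finite direct sums because $X\otimes Y\oplus X'\otimes Y'\subset(X\oplus X')\otimes(Y\oplus Y')$. It is stable under $Z\mapsto X\otimes Z\otimes Y$: if $Z$ is a subquotient of $X_1\otimes Y_1$, then $X\otimes Z\otimes Y$ is a subquotient of $(X\otimes X_1)\otimes(Y_1\otimes Y)$. Every $T\in\mathcal D$ is a quotient of some $P\boxtimes Q$, since a large enough $\big(\bigoplus_iP_i\big)^{\oplus m}\boxtimes\big(\bigoplus_jQ_j\big)$ contains any given finite sum of objects $P_i\boxtimes Q_j$ as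 a summand. So for $Z\in\mathcal B'$, $T\otimes Z$ is a quotient of $P\otimes Z\otimes Q\in\mathcal B'$. Hence $\mathcal B'$ is a $\mathcal D$-module subcategory.

By Lemma 3, $\mathcal B'$ is a finite abelian category. A simple $V\in\mathcal B'$ has projective cover $Z_V$ in $\mathcal B'$, the largest quotient of $P_{\mathcal B}(V)$ in $\mathcal B'$, and
$$\mathrm{FPdim}(\mathcal B')=\sum_{V\in\mathrm{Irr}\,\mathcal B'}\mathrm{FPdim}(V)\,\mathrm{FPdim}(Z_V). \tag{4}$$
The functor $X\otimes-\otimes Y$ on $\mathcal B'$ has the exact right adjoint ${}^*X\otimes-\otimes Y^*$, which also preserves $\mathcal B'$. So $X\otimes-\otimes Y$ preserves projectives of $\mathcal B'$.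

**Theorem 5.** Let $\mathcal A,\mathcal C\subset\mathcal B$ be arbitrary tensor subcategories (all finite tensor categories).

1. $\mathcal B'$ is an exact $\mathcal D$-module category.
2. $\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)=\mathrm{FPdim}(\mathcal A\cap\mathcal C)\,\mathrm{FPdim}(\mathcal B')$.
3. $\mathrm{FPdim}(\mathcal B')\le\mathrm{FPdim}(\mathcal B)$, with equality iff $\mathcal B'=\mathcal B$.

In the group case, part 2 is formula (1). Part 3 is Lemma 3(4) with $\mathcal E=\mathcal B$, $\mathcal S=\mathcal B'$. Parts 1 and 2 are proved in Sections 5 and 6.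

**Corollary 6.** If $\mathcal A\cap\mathcal C=\mathrm{Vec}$ and $\mathrm{FPdim}(\mathcal B)=\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)$, then $\mathcal B$ is exact over $\mathcal A\boxtimes\mathcal C^{\mathrm{op}}$. More generally this holds whenever $\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)=\mathrm{FPdim}(\mathcal A\cap\mathcal C)\,\mathrm{FPdim}(\mathcal B)$.

*Proof.* The first case is an instance of the second, as $\mathrm{FPdim}(\mathrm{Vec})=1$. By Theorem 5(2), $\mathrm{FPdim}(\mathcal B')=\mathrm{FPdim}(\mathcal B)$. By Theorem 5(3), $\mathcal B'=\mathcal B$. By Theorem 5(1), $\mathcal B$ is exact. $\square$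

## 5. Syzygies in $\mathcal B'$ and the proof of exactness

We measure the failure of $N\in\mathcal B'$ to be projective by the dimension of the kernel of its projective cover. Under $X\otimes-\otimes Y$ this defect grows *at most* by the factor $\mathrm{FPdim}(X)\,\mathrm{FPdim}(Y)$, and Lemma 2 will force it to grow by *exactly* this factor on the objects $P_i\otimes M\otimes Q_j$. Equality means that the kernel stays inside the radical after every $X\otimes-\otimes Y$. But $\mathcal B'$ is small enough that a nonzero kernel cannot stay there forever. Steps 1 and 2 prove this last point.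

Recall that $\mathrm{rad}\,Z$ is the intersection of the maximal subobjects of $Z$. If $U\subset Z$ and $U+\mathrm{rad}\,Z=Z$, then $U=Z$, since a proper subobject lies in a maximal one. A surjection from a projective is a projective cover iff its kernel lies in the radical.

**Step 1. Embed projectives of $\mathcal B'$ into products.** *Every projective $Z$ of $\mathcal B'$ embeds in some $X_0\otimes Y_0$ with $X_0\in\mathcal A$, $Y_0\in\mathcal C$.* By definition $Z=U/W$ with $W\subset U\subset X_0\otimes Y_0$. Here $U\in\mathcal B'$, so the surjection $U\to Z$ splits, and $Z\hookrightarrow U\subset X_0\otimes Y_0$.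

**Step 2. Push any nonzero subobject of a projective out of the radical.** *If $Z$ is projective in $\mathcal B'$ and $0\ne M\subset Z$, there are $X\in\mathcal A$, $Y\in\mathcal C$ with $X\otimes M\otimes Y\not\subset\mathrm{rad}(X\otimes Z\otimes Y)$.* Take $\iota:Z\hookrightarrow X_0\otimes\mathbf 1\otimes Y_0$ from Step 1, and put $X=X_0^*$, $Y={}^*Y_0$. By (F1), $\iota$ corresponds to a map $\tilde\iota:X\otimes Z\otimes Y\to\mathbf 1$. By naturality, the restriction of $\tilde\iota$ to $X\otimes M\otimes Y$ corresponds to $\iota|_M$. Since $\iota|_M\ne0$, this restriction is nonzero, so $\ker\tilde\iota$ does not contain $X\otimes M\otimes Y$. As $\mathbf 1$ is simple and $\tilde\iota\neq0$, $\ker\tilde\iota$ is a maximal subobject, so it contains the radical. Hence $X\otimes M\otimes Y\not\subset\mathrm{rad}(X\otimes Z\otimes Y)$.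

**Step 3. Compare syzygies before and after $X\otimes-\otimes Y$.** For $N\in\mathcal B'$ let
$$0\to\Omega(N)\to Z(N)\to N\to0$$
with $Z(N)$ the projective cover in $\mathcal B'$, and put $\omega(N)=\mathrm{FPdim}(\Omega(N))$. Projective covers are additive, so $\omega$ is additive on direct sums.

Let $X\in\mathcal A$, $Y\in\mathcal C$, and write $T=X\otimes Z(N)\otimes Y$, $J=X\otimes N\otimes Y$. Then $T$ is projective in $\mathcal B'$, and there is a surjection $f:T\to J$ with kernel $X\otimes\Omega(N)\otimes Y$. Lift $f$ through the projective cover $\pi:Z(J)\to J$, obtaining $s:T\to Z(J)$ with $\pi s=f$. Since $f$ is onto, $\mathrm{im}(s)+\ker\pi=Z(J)$. As $\ker\pi\subset\mathrm{rad}\,Z(J)$, $s$ is onto. Hence $s$ splits. With $Z''=\ker s$,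
$$X\otimes Z(N)\otimes Y\cong Z(J)\oplus Z'',\qquad X\otimes\Omega(N)\otimes Y=s^{-1}(\Omega(J))\cong\Omega(J)\oplus Z''.$$
Taking dimensions in the second formula,
$$\omega(X\otimes N\otimes Y)\le\mathrm{FPdim}(X)\,\mathrm{FPdim}(Y)\,\omega(N). \tag{5}$$
Equality holds iff $Z''=0$. If $Z''=0$, then $s$ is an isomorphism and $f$ is a projective cover. Conversely, if $f$ is a projective cover, then $T\cong Z(J)$, so $\mathrm{FPdim}(Z'')=0$ and $Z''=0$. Thus equality holds in (5) iff $X\otimes\Omega(N)\otimes Y\subset\mathrm{rad}(X\otimes Z(N)\otimes Y)$.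

The inequality can be strict. Take $\mathrm{char}\,k=p>0$, $\mathcal A=\mathcal B=\mathrm{Rep}(\mathbb Z/p)$, $\mathcal C=\mathrm{Vec}$, so $\mathcal B'=\mathcal B$. For $N=\mathbf 1$ we have $Z(N)=k[\mathbb Z/p]$ and $\omega(N)=p-1$. With $X=k[\mathbb Z/p]$ and $Y=\mathbf 1$, the object $X\otimes N\otimes Y$ is projective, and (5) reads $0\le p(p-1)$.

**Step 4. Force equality on the objects $P_i\otimes M\otimes Q_j$.** *For all $M\in\mathcal B'$ and all $i,j$, $P_i\otimes M\otimes Q_j$ is projective in $\mathcal B'$.* Fix $M$ and put $r_{ij}=\omega(P_i\otimes M\otimes Q_j)$. For $N=P_i\otimes M\otimes Q_j$,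
$$X\otimes N\otimes Y=(X\otimes P_i)\otimes M\otimes(Q_j\otimes Y)\cong\bigoplus_{a,b}(P_a\otimes M\otimes Q_b)^{\oplus n^a_{X,i}m^b_{j,Y}},$$
so (5) becomes
$$\sum_{a,b}n^a_{X,i}\,m^b_{j,Y}\,r_{ab}\le\mathrm{FPdim}(X)\,\mathrm{FPdim}(Y)\,r_{ij}\qquad\text{for all }i,j. \tag{6}$$
Multiply by $w_iv_j>0$ and sum over $i,j$. By (2) the left side becomes
$$\sum_{a,b}\Big(\sum_iw_in^a_{X,i}\Big)\Big(\sum_jv_jm^b_{j,Y}\Big)r_{ab}=\mathrm{FPdim}(X)\,\mathrm{FPdim}(Y)\sum_{a,b}w_av_br_{ab},$$
which is exactly the right side. A positive combination of the inequalities (6) is thus an equality, so each inequality (6) is an equality, for all $i,j$ and all $X\in\mathcal A$, $Y\in\mathcal C$.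

By the equality criterion in Step 3, for $N=P_i\otimes M\otimes Q_j$ we have $X\otimes\Omega(N)\otimes Y\subset\mathrm{rad}(X\otimes Z(N)\otimes Y)$ for *all* $X\in\mathcal A$, $Y\in\mathcal C$. If $\Omega(N)\ne0$, Step 2 applied to $\Omega(N)\subset Z(N)$ contradicts this. So $\Omega(N)=0$, and $N\cong Z(N)$ is projective in $\mathcal B'$.

Every projective of $\mathcal D$ is a direct sum of objects $P_i\boxtimes Q_j$, so Step 4 says that $\mathcal B'$ is exact over $\mathcal D$. This proves Theorem 5(1). The order of $P$, $M$, $Q$ was never changed, and no hypothesis on $\mathcal A\cap\mathcal C$ or on dimensions was used.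

## 6. The dimension formula for $\mathcal B'$

Now the counting function $h$ does its job on $\mathcal B'$: by Step 4 with $M=\mathbf 1$, each $P_i\otimes Q_j$ is projective in $\mathcal B'$, so $h$ is additive on exact sequences in $\mathcal B'$. We show that $h$ is proportional to $\mathrm{FPdim}$, which requires getting back from any object to $\mathbf 1$.

**Step 5. Reach $\mathbf 1$ from any object, and projectives of $\mathcal B'$ from products of projectives.** *For every nonzero $V\in\mathcal B'$, $\mathbf 1$ is a quotient of $X\otimes V\otimes Y$ for some $X\in\mathcal A$, $Y\in\mathcal C$. Moreover every projective of $\mathcal B'$ is a direct summand of some $P'\otimes Q'$ with $P'\in\mathcal A$, $Q'\in\mathcal C$ projective.*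

Let $P\in\mathcal A$ and $Q\in\mathcal C$ be the projective covers of $\mathbf 1$. Write $V=U/W$ with $W\subset U\subset X_1\otimes Y_1$. Apply the exact functor $P\otimes-\otimes Q$ to
$$0\to W\to U\to V\to0,\qquad 0\to U\to X_1\otimes Y_1\to(X_1\otimes Y_1)/U\to0.$$
By Step 4 all resulting terms are projective in $\mathcal B'$, so both sequences split. Therefore $S:=P\otimes V\otimes Q$ is a direct summand of $P\otimes U\otimes Q$, which is a direct summand of $P'\otimes Q'$ with $P'=P\otimes X_1$ and $Q'=Y_1\otimes Q$. These are projective by (F2). Since $V\ne0$ we have $S\neq0$, and the inclusion $S\hookrightarrow P'\otimes\mathbf 1\otimes Q'$ corresponds under (F1) to a nonzero map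
$$P'^*\otimes P\otimes V\otimes Q\otimes{}^*Q'\to\mathbf 1,$$
which is surjective because $\mathbf 1$ is simple. This is the first claim, with $X=P'^*\otimes P$ and $Y=Q\otimes{}^*Q'$. For the second, the surjections $P\to\mathbf 1$ and $Q\to\mathbf 1$ give a surjection $S\to V$. If $V$ is projective in $\mathcal B'$, then $V$ is a summand of $S$, hence of $P'\otimes Q'$. (The zero object is trivially such a summand.)

**Step 6. Show that $h$ is proportional to $\mathrm{FPdim}$ on $\mathcal B'$:**
$$h(N)=\mathrm{FPdim}(\mathcal K)\,\mathrm{FPdim}(N)\qquad(N\in\mathcal B'). \tag{7}$$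
Let $\lambda'=\min_Vh(V)/\mathrm{FPdim}(V)$ over the finitely many simples $V$ of $\mathcal B'$, attained at $V_0$, and put $g=h-\lambda'\,\mathrm{FPdim}$. Then $g$ is additive on $\mathcal B'$ and nonnegative on simples, hence nonnegative. Consequently, if $g$ vanishes on an object, it vanishes on all its subquotients. By Lemma 4(2), $g(X\otimes N\otimes Y)=\mathrm{FPdim}(X)\,\mathrm{FPdim}(Y)\,g(N)$. Since $g(V_0)=0$, $g$ vanishes on every $X\otimes V_0\otimes Y$ and on its quotients, so $g(\mathbf 1)=0$ by Step 5. Then $g$ vanishes on every $X\otimes\mathbf 1\otimes Y=X\otimes Y$ and on all subquotients of these, that is, on all of $\mathcal B'$. So $h=\lambda'\,\mathrm{FPdim}$. Evaluating at $\mathbf 1$, Lemma 4(3) gives $\lambda'=h(\mathbf 1)=\mathrm{FPdim}(\mathcal K)$.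

**Step 7. Compute $\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)$ inside $\mathcal B'$.** The multiplicity of $Z_V$ in the projective object $P_i\otimes Q_j$ of $\mathcal B'$ is $\dim\mathrm{Hom}(P_i\otimes Q_j,V)$. Hence, by (7) and (4),
$$\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)=\sum_{i,j}w_iv_j\,\mathrm{FPdim}(P_i\otimes Q_j)=\sum_{V\in\mathrm{Irr}\,\mathcal B'}h(V)\,\mathrm{FPdim}(Z_V)=\mathrm{FPdim}(\mathcal K)\,\mathrm{FPdim}(\mathcal B').$$
This proves Theorem 5(2), and with it Theorem 5 and Corollary 6. $\blacksquare$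

## 7. The case of equality, and the equivalence $\mathcal A\boxtimes\mathcal C\simeq\mathcal B'$

A module category is *indecomposable* if it is not a direct sum of two nonzero module categories. For example, a nontrivial fusion category is decomposable over $\mathrm{Vec}$, where it splits into one copy of $\mathrm{Vec}$ per simple object.

**Theorem 7.** For tensor subcategories $\mathcal A,\mathcal C\subset\mathcal B$ we always have
$$\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)\le\mathrm{FPdim}(\mathcal A\cap\mathcal C)\,\mathrm{FPdim}(\mathcal B), \tag{8}$$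
and the following are equivalent:

* (a) equality holds;
* (b) every object of $\mathcal B$ is a subquotient of some $X\otimes Y$, $X\in\mathcal A$, $Y\in\mathcal C$;
* (c) $\mathcal B$ is an exact indecomposable module category over $\mathcal A\boxtimes\mathcal C^{\mathrm{op}}$.

If moreover $\mathcal A\cap\mathcal C=\mathrm{Vec}$, then $X\boxtimes Y\mapsto X\otimes Y$ defines an equivalence $F:\mathcal A\boxtimes\mathcal C\to\mathcal B'$. In particular, $F$ is a full embedding into $\mathcal B$ with image closed under subquotients. It is an equivalence onto $\mathcal B$ iff $\mathrm{FPdim}(\mathcal B)=\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)$.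

*Proof.* The inequality (8) combines Theorem 5(2) with the inequality in Theorem 5(3). Equality holds iff $\mathcal B'=\mathcal B$, which is (b). So (a)$\Leftrightarrow$(b).

**(b)$\Rightarrow$(c).** Here $\mathcal B=\mathcal B'$ is exact by Theorem 5(1). Suppose $\mathcal B=\mathcal N_1\oplus\mathcal N_2$ as module categories. As $\mathbf 1$ is simple, it lies in one summand, say $\mathcal N_1$. Then every $X\otimes Y=(X\boxtimes Y)\otimes\mathbf 1$ lies in $\mathcal N_1$. Direct summands of an abelian category are closed under subquotients, so by (b) all of $\mathcal B$ lies in $\mathcal N_1$, and $\mathcal N_2=0$.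

**(c)$\Rightarrow$(b).** The plan is to split off $\mathcal B'$ as a module summand. Let $P\in\mathcal A$, $Q\in\mathcal C$ be the projective covers of $\mathbf 1$, and let $V$ be simple in $\mathcal B'$.

*Projective covers stay in $\mathcal B'$.* By exactness $P\otimes V\otimes Q$ is projective in $\mathcal B$. It lies in $\mathcal B'$ and surjects onto $V$. So $P_{\mathcal B}(V)$ is a summand of it, and $P_{\mathcal B}(V)\in\mathcal B'$.

*Injective hulls stay in $\mathcal B'$.* Dualizing $P\to\mathbf 1$ and $Q\to\mathbf 1$ gives monomorphisms $\mathbf 1\to P^*$ and $\mathbf 1\to Q^*$, so $V\subset P^*\otimes V\otimes Q^*\in\mathcal B'$. Since $P^*$ and $Q^*$ are projective, exactness makes $P^*\otimes V\otimes Q^*$ projective, hence injective, in $\mathcal B$. So the injective hull of $V$ in $\mathcal B$ is a summand of it and lies in $\mathcal B'$.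

*The other projectives do not meet $\mathcal B'$.* Let $W$ be a simple of $\mathcal B$ not in $\mathcal B'$. We claim that $P_{\mathcal B}(W)$ has no composition factor in $\mathcal B'$. If $V\in\mathcal B'$ were one, there would be a nonzero map $P_{\mathcal B}(V)\to P_{\mathcal B}(W)$. Its image is a quotient of $P_{\mathcal B}(V)\in\mathcal B'$, so it is a nonzero subobject lying in $\mathcal B'$. Now $P_{\mathcal B}(W)$ is an indecomposable injective, so it is the injective hull of its simple socle, and that socle is contained in this image, hence lies in $\mathcal B'$. By the previous paragraph $P_{\mathcal B}(W)\in\mathcal B'$, so its quotient $W$ is in $\mathcal B'$, a contradiction.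

*Splitting as abelian categories.* Consequently $\mathrm{Hom}(P_{\mathcal B}(V),P_{\mathcal B}(W))=0$ for $V\in\mathrm{Irr}\,\mathcal B'$ and $W\in\mathrm{Irr}\,\mathcal B\setminus\mathrm{Irr}\,\mathcal B'$. Also $\mathrm{Hom}(P_{\mathcal B}(W),P_{\mathcal B}(V))=0$, because $P_{\mathcal B}(V)\in\mathcal B'$ does not have $W$ as a composition factor. Any object of $\mathcal B$ is the cokernel of a map of projectives $R'\oplus R''\to T'\oplus T''$, where $R',T'$ are sums of objects $P_{\mathcal B}(V)$ and $R'',T''$ are sums of objects $P_{\mathcal B}(W)$. This map is block diagonal, so the object is the direct sum of a quotient of $T'$, which lies in $\mathcal B'$, and a quotient of $T''$, which has no composition factor in $\mathcal B'$. There are no nonzero maps between the two kinds of objects, because they share no composition factors. So $\mathcal B=\mathcal B'\oplus\mathcal B''$, where $\mathcal B''$ consists of the objects without composition factors in $\mathcal B'$.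

*Splitting as module categories.* For $N\in\mathcal B''$, $V\in\mathrm{Irr}\,\mathcal B'$, $X\in\mathcal A$, $Y\in\mathcal C$,
$$\mathrm{Hom}(P_{\mathcal B}(V),X\otimes N\otimes Y)=\mathrm{Hom}(X^*\otimes P_{\mathcal B}(V)\otimes{}^*Y,N)=0,$$
because the source is in $\mathcal B'$. So $V$ is not a composition factor of $X\otimes N\otimes Y$, and $X\otimes N\otimes Y\in\mathcal B''$. A general $T\in\mathcal D$ is a quotient of some $P_0\boxtimes Q_0$ with $P_0\in\mathcal A$, $Q_0\in\mathcal C$ projective, so $T\otimes N$ is a quotient of $P_0\otimes N\otimes Q_0\in\mathcal B''$ and lies in $\mathcal B''$. Thus $\mathcal B=\mathcal B'\oplus\mathcal B''$ as module categories. Since $\mathbf 1\in\mathcal B'$, indecomposability gives $\mathcal B''=0$, which is (b).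

**The case $\mathcal A\cap\mathcal C=\mathrm{Vec}$: computing Hom spaces.** We first show that for $U\in\mathcal A$, $W\in\mathcal C$ the composition map
$$\mathrm{Hom}(U,\mathbf 1)\otimes\mathrm{Hom}(\mathbf 1,W)\to\mathrm{Hom}(U,W),\qquad f\otimes g\mapsto g\circ f, \tag{9}$$
is bijective.

*Surjectivity.* The image of a map $U\to W$ lies in $\mathcal A\cap\mathcal C$, so it is isomorphic to $\mathbf 1^{\oplus n}$. The map factors as $U\to\mathbf 1^{\oplus n}\to W$, so it is a sum of $n$ composites $g_a\circ f_a$.

*Injectivity.* Write a nonzero tensor as $\sum_{a=1}^nf_a\otimes g_a$ with $n\ge1$ and $(f_a)$, $(g_a)$ linearly independent. The map $(f_a):U\to\mathbf 1^{\oplus n}$ is epi. Otherwise its cokernel is a nonzero quotient of $\mathbf 1^{\oplus n}$ and has a nonzero map to $\mathbf 1$. This gives a nonzero map $\mathbf 1^{\oplus n}\to\mathbf 1$, that is, scalars $(c_a)\ne0$ because $\mathrm{End}(\mathbf 1)=k$, with $\sum c_af_a=0$. Similarly $(g_a):\mathbf 1^{\oplus n}\to W$ is mono. Otherwise its kernel, a nonzero subobject of $\mathbf 1^{\oplus n}$, contains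 a copy of $\mathbf 1$, which gives a relation among the $g_a$. So the composite has image $\mathbf 1^{\oplus n}\ne0$.

Now let $X,X'\in\mathcal A$ and $Y,Y'\in\mathcal C$, and take $U=X'^*\otimes X$, $W=Y'\otimes Y^*$ in (9). By (F1), $\mathrm{Hom}(X,X')=\mathrm{Hom}(U,\mathbf 1)$ via $f\mapsto\hat f=\mathrm{ev}_{X'}\circ(\mathrm{id}\otimes f)$. Also $\mathrm{Hom}(Y,Y')=\mathrm{Hom}(\mathbf 1,W)$ via $g\mapsto\check g=(g\otimes\mathrm{id})\circ\mathrm{coev}_Y$, and
$$\mathrm{Hom}(X\otimes Y,X'\otimes Y')=\mathrm{Hom}(X'^*\otimes X\otimes Y,Y')=\mathrm{Hom}(U,W).$$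
Under the first of these two identifications, $f\otimes g$ goes to $(\mathrm{ev}_{X'}\otimes\mathrm{id}_{Y'})\circ(\mathrm{id}_{X'^*}\otimes f\otimes g)=\hat f\otimes g$. Under the second, it goes to $(\hat f\otimes g\otimes\mathrm{id}_{Y^*})\circ(\mathrm{id}_U\otimes\mathrm{coev}_Y)=\hat f\otimes\check g=\check g\circ\hat f$. So the bijection (9) becomes the statement that
$$\mathrm{Hom}(X,X')\otimes\mathrm{Hom}(Y,Y')\to\mathrm{Hom}(X\otimes Y,X'\otimes Y'),\qquad f\otimes g\mapsto f\otimes g, \tag{10}$$
is bijective.

**From Hom spaces to an equivalence.** Let $F:\mathcal A\boxtimes\mathcal C\to\mathcal B'$ be the exact functor induced by $\otimes$. Its values lie in $\mathcal B'$, since every object of $\mathcal A\boxtimes\mathcal C$ is a quotient of some $P\boxtimes Q$.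

* By (10), $F$ is fully faithful on projectives, since these are sums of objects $P_i\boxtimes Q_j$.
* By Step 4 with $M=\mathbf 1$, $F$ sends projectives to projectives of $\mathcal B'$.
* By Step 5, every projective of $\mathcal B'$ is a summand of some $F(P'\boxtimes Q')$. The corresponding idempotent lies in $\mathrm{End}(F(P'\boxtimes Q'))=\mathrm{End}(P'\boxtimes Q')$, where it splits. So the summand is isomorphic to $F$ of a projective.

Thus $F$ restricts to an equivalence between the categories of projectives, and it is right exact. This suffices. For essential surjectivity, write $N\in\mathcal B'$ as the cokernel of a map of projectives. Up to isomorphism this map is $F(t)$, so $N\cong F(\mathrm{coker}\,t)$. For full faithfulness, let $T=\mathrm{coker}(S_1\to S_0)$ and $T'=\mathrm{coker}(S_1'\to S_0')$ be projective presentations. Then $\mathrm{Hom}(T,T')$ is the space of maps $S_0\to S_0'$ for which the composite $S_1\to S_0\to S_0'$ factors through $S_1'\to S_0'$, modulo the maps $S_0\to S_0'$ that factor through $S_1'\to S_0'$. Applying $F$ gives projective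 presentations of $F(T)$ and $F(T')$ with the same Hom spaces between the projectives, so $\mathrm{Hom}(F(T),F(T'))$ has the same description. Hence $F$ is an equivalence $\mathcal A\boxtimes\mathcal C\simeq\mathcal B'$.

Since $\mathcal B'$ is a full subcategory of $\mathcal B$ closed under subquotients, $F$ is a full embedding into $\mathcal B$ with image closed under subquotients. It is an equivalence onto $\mathcal B$ iff $\mathcal B'=\mathcal B$. By Theorem 5(3) this means $\mathrm{FPdim}(\mathcal B')=\mathrm{FPdim}(\mathcal B)$, and $\mathrm{FPdim}(\mathcal B')=\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)$ by Theorem 5(2). $\square$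

## 8. Examples showing that the hypotheses matter

**The dimension equality cannot be dropped.** Take $\mathcal A=\mathcal C=\mathrm{Vec}$ in a non-semisimple $\mathcal B$. Then $\mathcal A\cap\mathcal C=\mathrm{Vec}$, but $\mathcal B$ is not exact over $\mathrm{Vec}$, since exactness would make every object projective.

**The condition $\mathcal A\cap\mathcal C=\mathrm{Vec}$ cannot be dropped from the original question.** Let $\mathcal B=\mathcal B_1\boxtimes\mathcal B_1$ with $\mathcal B_1$ non-semisimple, and $\mathcal A=\mathcal C=\mathcal B_1\boxtimes\mathrm{Vec}$. Then $\mathrm{FPdim}(\mathcal B)=\mathrm{FPdim}(\mathcal B_1)^2=\mathrm{FPdim}(\mathcal A)\,\mathrm{FPdim}(\mathcal C)$. For nonzero projectives $P\in\mathcal A$ and $Q\in\mathcal C$, the object $P\otimes\mathbf 1\otimes Q$ is nonzero and of the form $T\boxtimes\mathbf 1$. Such an object is never projective in $\mathcal B$. If it were, the surjection $T\boxtimes P(\mathbf 1)\to T\boxtimes\mathbf 1$ would split. But the induced map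
$$\mathrm{End}(T)\otimes\mathrm{Hom}(\mathbf 1,P(\mathbf 1))\to\mathrm{End}(T)\otimes\mathrm{Hom}(\mathbf 1,\mathbf 1)$$
is zero: a nonzero composite $\mathbf 1\to P(\mathbf 1)\to\mathbf 1$ would make $\mathbf 1$ projective, and then by (F2) every object $\mathbf 1\otimes X$ of $\mathcal B_1$ would be projective. So $\mathcal B$ is not exact. For $\mathcal B_1=\mathrm{Rep}(\mathbb Z/p)$ in characteristic $p>0$, this is the group case with $G=\mathbb Z/p\times\mathbb Z/p$ and $N_1=N_2=1\times\mathbb Z/p$, where (1) reads $p\cdot p=p\cdot p$ with $|G/N_1N_2|=p$ and $|G/(N_1\cap N_2)|=p$, so that $\mathcal B'=\mathrm{Rep}(G/N_1)\ne\mathcal B$.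

**In Theorem 7(c), "indecomposable" is needed.** Let $\mathcal B$ be a nontrivial fusion category and $\mathcal A=\mathcal C=\mathrm{Vec}$. Then $\mathcal B$ is exact over $\mathrm{Vec}$, as every object is projective. But (a) fails, since it would say $1=\mathrm{FPdim}(\mathcal B)$, while $\mathrm{FPdim}(\mathcal B)>1$ by Lemma 3(4) applied to $\mathrm{Vec}\subsetneq\mathcal B$.
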